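\title{Nielsen equivalence after stabilization in generic small cancellation groups}

\begin{abstract}
Let $k,m\ge 2$ and let $G=\langle a_1,\dots,a_k,b_1,\dots,b_m\mid a_i=u_i(\bar b),\ b_j=v_j(\bar a)\rangle$, where the $u_i$ and $v_j$ are cyclically reduced words of a common length. The tuples $(a_1,\dots,a_k)$ and $(b_1,\dots,b_m)$ both generate $G$, and they become Nielsen equivalent when padded with trivial entries to length $k+m$. We prove that for generic words they are not Nielsen equivalent when padded to length $k+m-1$. It follows that for $1\le t<m$ the tuple $(a_1,\dots,a_k,1,\dots,1)$ with $t$ trivial entries is not Nielsen equivalent to any tuple $(b_1,\dots,b_{t+1},g_1,\dots,g_{k-1})$, as conjectured by Kapovich and Weidmann. The proof attaches a type, $A$ or $B$, to every subgroup of rank at most $k+m-1$ of the free group on the $a_i$ and $b_j$ that maps onto $G$. It uses only Stallings folding and Greendlinger's lemma.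
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group. The \emph{elementary Nielsen moves} on a tuple $(g_1,\dots,g_s)$ of elements of $G$ are: permuting the entries, replacing an entry $g_i$ by $g_i^{-1}$, and replacing an entry $g_i$ by $g_ig_j$ or $g_jg_i$ for some $j\ne i$. Two $s$-tuples are \emph{Nielsen equivalent}, written $\sim$, if a finite sequence of moves transforms one into the other. Each move can be undone by moves, so $\sim$ is an equivalence relation, and a move does not change the subgroup generated by the tuple. Thus $\sim$ sorts the generating $s$-tuples of $G$ into classes: two tuples are in the same class if one is obtained from the other by operations that make sense in every group, the relations of $G$ being used only to recognize the result.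

Trivial entries create room. We write $1^s$ for $s$ trivial entries. If a tuple $S$ generates $G$, then
\begin{equation}\label{eq:fill}
(S,1)\sim(S,x)\qquad\text{for every }x\in G,
\end{equation}
because $x$ is a product of entries of $S$ and their inverses, and the last entry can be multiplied by these one at a time. Hence a generating $k$-tuple $S$ and a generating $m$-tuple $S'$ always satisfy
\begin{equation}\label{eq:stable}
(S,1^m)\sim(S,S')\sim(S',S)\sim(S',1^k).
\end{equation}
Any two generating tuples become equivalent when padded to length $k+m$, and one asks whether a shorter length would do.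

To test this one wants groups with two generating tuples that know as little about each other as possible. Let $k,m\ge2$, let $u_1,\dots,u_k$ be words in $b_1^{\pm1},\dots,b_m^{\pm1}$, let $v_1,\dots,v_m$ be words in $a_1^{\pm1},\dots,a_k^{\pm1}$, and let
\begin{equation}\label{eq:pres}
G=\langle a_1,\ldots,a_k,b_1,\ldots,b_m\mid a_i=u_i(\bar b),\ b_j=v_j(\bar a)\text{ for }1\le i\le k,\ 1\le j\le m\rangle .
\end{equation}
The relations say exactly that $(a_1,\dots,a_k)$ and $(b_1,\dots,b_m)$ both generate $G$, each being expressed in the other by the chosen words. In the toy case $k=m=1$, $u_1=b_1^n$, $v_1=a_1^n$, the group is cyclic of order $n^2-1$, and $(a_1)\sim(b_1)$ means $b_1=a_1^{\pm1}$, that is, $n\equiv\pm1\pmod{n^2-1}$. This fails for $n\ge3$, so length $k+m-1=1$ does not suffice there. On the other hand, if $k=m$, $u_i=b_i$ and $v_i=a_i$, the two tuples coincide. Some condition on the words is therefore needed, and we take them long and random, in the following sense.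

Let $\mathcal C_{m,A}$ be the set of $m$-tuples $v=(v_1,\dots,v_m)$ of cyclically reduced words in $F(a_1,\dots,a_k)$ with $|v_1|=\dots=|v_m|$, and let $\mathcal C_{k,B}$ be the set of $k$-tuples $u=(u_1,\dots,u_k)$ of cyclically reduced words in $F(b_1,\dots,b_m)$ with $|u_1|=\dots=|u_k|$. A subset of $\mathcal C_{m,A}$ (or of $\mathcal C_{k,B}$) is \emph{generic} if the proportion of its elements among all tuples whose words have common length $n$ tends to $1$ as $n\to\infty$.

By \eqref{eq:fill}, $(a_1,\dots,a_k,1^t)\sim(b_1,\dots,b_t,a_1,\dots,a_k)$ for $t\le m$: with $t$ free slots, $t$ of the $b_j$ cost nothing. A further entry $b_{t+1}$ would have to take the place of one of the $a_i$, and for $t<m$ long unrelated relations give no visible way of arranging this. Kapovich and Weidmann proved that it is impossible for $t=1$: for all $k,m\ge2$ there are generic sets of tuples $u$ and $v$ for which $(a_1,\dots,a_k,1)\not\sim(b_1,b_2,g_1,\dots,g_{k-1})$ for all $g_1,\dots,g_{k-1}\in G$. The conjecture posed in \cite{KW} is that, for $k\ge m\ge2$, the corresponding statement holds for all $1\le t<m$. We prove it.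

\begin{theorem}\label{thm:main}
For all $k,m\ge2$ there are generic sets $\mathcal U_k\subseteq\mathcal C_{k,B}$ and $\mathcal V_m\subseteq\mathcal C_{m,A}$ such that for all $u\in\mathcal U_k$ and $v\in\mathcal V_m$ with $|u_1|=|v_1|$ the following hold in the group $G$ given by \eqref{eq:pres}:
\begin{enumerate}
\item[(i)] $(a_1,\dots,a_k,1^{m-1})\not\sim(b_1,\dots,b_m,1^{k-1})$;
\item[(ii)] for every $1\le t<m$ and all $g_1,\dots,g_{k-1}\in G$,
\[(a_1,\dots,a_k,1^t)\not\sim(b_1,\dots,b_{t+1},g_1,\dots,g_{k-1}).\]
\end{enumerate}
\end{theorem}

Part (ii) for $k\ge m$ is the conjecture; the hypothesis $k\ge m$ is not needed. Part (i) says that the length $k+m$ in \eqref{eq:stable} cannot be lowered for these tuples. It is the case $t=m-1$, $g_1=\dots=g_{k-1}=1$ of (ii), and it implies (ii) by padding.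

Section~\ref{sec:reduction} reduces the theorem to the construction of a two-valued invariant of subgroups of a free group. Section~\ref{sec:graphs} recalls core graphs, and Section~\ref{sec:example} shows the invariant at work for $k=m=2$. The generic sets are defined in Section~\ref{sec:generic}, and Sections~\ref{sec:short}--\ref{sec:type} construct the invariant.

\section{From tuples in $G$ to subgroups of a free group}\label{sec:reduction}

Throughout, $k,m\ge2$, $A=\{a_1,\dots,a_k\}$, $B=\{b_1,\dots,b_m\}$, $F=F(A\cup B)$ is the free group of rank $k+m$, and
\[M=k+m-1 .\]
Given $u$ and $v$, let $\pi\colon F\to G$ be the canonical map, let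
\[\mathcal R=\{v_jb_j^{-1}:1\le j\le m\}\cup\{u_ia_i^{-1}:1\le i\le k\},\qquad \mathcal R^{\pm}=\mathcal R\cup\mathcal R^{-1},\]
and call a conjugate in $F$ of an element of $\mathcal R^\pm$ a \emph{relator conjugate}. The kernel of $\pi$ consists of the products of relator conjugates.

A generating $M$-tuple of $G$ lifts to an $M$-tuple in $F$. Nielsen moves lift as well and do not change the subgroup generated by the lift. What does change it is the choice of the lift, and two lifts differ by multiplying entries by relator conjugates. If $K$ and $K'$ are the subgroups before and after an entry $z$ is replaced by $\rho z$, then $\langle K,\rho\rangle=\langle K',\rho\rangle$. This suggests the following definitions.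

\begin{definition}\label{def:linked}
Let $\mathcal S$ be the set of subgroups $K\le F$ with $\operatorname{rank}K\le M$ and $\pi(K)=G$. A \emph{completion} of a subgroup $K\le F$ is a pair $(L,\rho)$, where $\rho$ is a relator conjugate and $L=\langle K^*,\rho\rangle$ for some conjugate $K^*$ of $K$. Subgroups $K_1,K_2$ are \emph{linked}, written $K_1\approx K_2$, if they have a common completion.
\end{definition}

The set $\mathcal S$ is closed under conjugation. If $(L,\rho)$ is a completion of $K$, then so is $(gLg^{-1},g\rho g^{-1})$ for $g\in F$, and $\pi(L)$ is conjugate to $\pi(K)$. In particular, if $K_1\approx K_2$ and $\pi(K_1)=G$, then $\pi(K_2)=G$.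

\begin{proposition}\label{prop:type}
There are generic sets $\mathcal U_k\subseteq\mathcal C_{k,B}$ and $\mathcal V_m\subseteq\mathcal C_{m,A}$ such that for all $u\in\mathcal U_k$ and $v\in\mathcal V_m$ with $|u_1|=|v_1|$ there is a map $\tau\colon\mathcal S\to\{A,B\}$ with $\tau(F(A))=A$, $\tau(F(B))=B$, and $\tau(K_1)=\tau(K_2)$ whenever $K_1,K_2\in\mathcal S$ are linked.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:type}]
(i) Suppose $(a_1,\dots,a_k,1^{m-1})\sim(b_1,\dots,b_m,1^{k-1})$ in $G$. Apply the same Nielsen moves in $F$ to the tuple $(a_1,\dots,a_k,1^{m-1})\in F^M$. The result is a tuple $x\in F^M$ that generates $F(A)$ and has the same image in $G^M$ as $y=(b_1,\dots,b_m,1^{k-1})\in F^M$. Each $y_ix_i^{-1}$ lies in $\ker\pi$, so it is a product of relator conjugates, and $x$ is transformed into $y$ by finitely many steps, each replacing one entry $z$ by $\rho z$ for a relator conjugate $\rho$. The subgroups generated by the successive tuples are generated by $M$ elements and map onto $G$, so they lie in $\mathcal S$, and consecutive ones are linked. The first is $F(A)$ and the last is $F(B)$, so $\tau(F(A))=\tau(F(B))$, a contradiction.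

(ii) Let $1\le t<m$ and $g=(g_1,\dots,g_{k-1})$, and suppose $(a_1,\dots,a_k,1^t)\sim(b_1,\dots,b_{t+1},g)$. Append $m-1-t$ trivial entries to both tuples. Since $(b_1,\dots,b_{t+1},g)$ generates $G$, the new entries on the right can be replaced by $b_{t+2},\dots,b_m$ by \eqref{eq:fill}. Since $(b_1,\dots,b_m)$ generates $G$, the entries of $g$ can then be replaced by $1$. This gives $(a_1,\dots,a_k,1^{m-1})\sim(b_1,\dots,b_m,g)\sim(b_1,\dots,b_m,1^{k-1})$, contrary to (i).
\end{proof}

\begin{remark}\label{rem:rank}
The proposition fails if rank $k+m$ is allowed. The subgroups $\langle A,b_1,\dots,b_{j-1}\rangle$ and $\langle A,b_1,\dots,b_j\rangle$ are linked, since each generates the latter together with $v_jb_j^{-1}$. This gives a chain of linked subgroups from $F(A)$ to $F$, and there is a symmetric chain from $F(B)$ to $F$. The bound $M$ cuts the last link of both chains. It is used in Lemma~\ref{lem:covers}(d) and Lemma~\ref{lem:longpath}.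
\end{remark}

\section{Core graphs and covers}\label{sec:graphs}

\subsection*{Labeled graphs}
Graphs are finite, except for the Cayley tree and its subtrees. Each edge gives two oriented edges $f,f^{-1}$, labeled by mutually inverse letters of $(A\cup B)^{\pm1}$. The \emph{valence} $\operatorname{val}(y)$ of a vertex $y$ is the number of oriented edges with origin $y$, and a \emph{leaf} is a vertex of valence $1$. For a connected graph $\Delta$, the first Betti number $b_1(\Delta)$ is the number of edges minus the number of vertices plus one, so
\begin{equation}\label{eq:euler}
\sum_y(\operatorname{val}(y)-2)=2b_1(\Delta)-2 .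
\end{equation}
A \emph{path} is a reduced edge path: no edge is followed by its inverse. An edge path with reduced label is a path. When we count how often a path traverses an edge, both directions count. A graph is \emph{folded} if distinct oriented edges with the same origin have distinct labels. In a folded graph, paths have reduced labels, and a path is determined by its label and its origin, and also by its label and its terminus. A \emph{core graph} is a connected folded graph with all valences at least $2$.

For a connected graph $\Delta$ and a vertex $y$, let $\langle\Delta,y\rangle\le F$ be the image of $\pi_1(\Delta,y)$ under the labeling. If a path from $y$ to $y'$ has label $g$, then $\langle\Delta,y\rangle=g\langle\Delta,y'\rangle g^{-1}$. We denote the resulting conjugacy class by $\langle\Delta\rangle$ and write $K=\langle\Delta\rangle$ if $K$ belongs to it. Clearly $\operatorname{rank}\langle\Delta\rangle\le b_1(\Delta)$, and deleting a leaf together with its edge does not change $\langle\Delta\rangle$.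

Let $T$ be the Cayley tree of $F$: its vertices are the elements of $F$, an edge labeled $x$ runs from $g$ to $gx$, and $F$ acts on the left, freely and preserving labels. An element $gwg^{-1}$ with $w\ne1$ cyclically reduced translates by $|w|$ along its \emph{axis}, the line through $g$ labeled $\cdots www\cdots$. We use the following standard facts on Stallings folding.

\begin{enumerate}
\item[(F1)] Identifying two oriented edges with the same origin and label does not change $\langle\Delta,y\rangle$. Repeating this, one obtains a label-preserving surjection from $\Delta$ onto a folded graph.
\item[(F2)] If $\Delta$ is connected and folded, then $\operatorname{rank}\langle\Delta\rangle=b_1(\Delta)$, and every reduced word representing an element of $\langle\Delta,y\rangle$ is the label of a closed path at $y$.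
\item[(F3)] For a finitely generated subgroup $K\ne1$, the union $T_K$ of the axes of the nontrivial elements of $K$ is a $K$-invariant subtree, and $\Gamma_K=T_K/K$ is a core graph, the \emph{core graph of $K$}. The quotient map is a covering. If $x\in T_K$ has image $y$, then $\langle\Gamma_K,y\rangle=x^{-1}Kx$, and the labels of the edges of $\Gamma_K$ leaving $y$ are those of the edges of $T_K$ leaving $x$. If $K\le L$, the inclusion $T_K\subseteq T_L$ induces a label-preserving map $\Gamma_K\to\Gamma_L$.
\item[(F4)] If $\Delta$ is a core graph and $\langle\Delta,y\rangle=x^{-1}Kx$, then $x\in T_K$ and there is a label-preserving isomorphism $\Delta\to\Gamma_K$ sending $y$ to the image of $x$. In particular $\Gamma_K$ depends only on the conjugacy class of $K$.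
\end{enumerate}

The \emph{size} $\|K\|$ is the number of edges of $\Gamma_K$. If $\Delta$ is connected and $K=\langle\Delta\rangle\ne1$, then folding $\Delta$ and deleting leaves until none is left yields $\Gamma_K$, by (F1) and (F4). Hence $\|K\|$ is at most the number of edges of $\Delta$. If $\Delta$ is already folded, $\Gamma_K$ is a subgraph of $\Delta$, the \emph{core} of $\Delta$, and it contains every subgraph of $\Delta$ whose valences are all at least $2$.

\subsection*{Arcs and legs}
An \emph{arc} of a graph $\Delta$ is a path of positive length that traverses no edge twice and whose interior vertices have valence $2$ in $\Delta$. Its two endpoints may coincide, but they are not interior vertices. For an arc $e$, the graph $\Delta-e$ is $\Delta$ without the edges and the interior vertices of $e$. An arc with a leaf as an endpoint is \emph{hanging}; removing it together with the leaf does not change $\langle\Delta\rangle$.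

Let $\Gamma$ be a core graph with $b_1(\Gamma)\ge2$. By \eqref{eq:euler} it has \emph{branch vertices}, that is, vertices of valence at least $3$. The maximal arcs of $\Gamma$, taken up to orientation, are its \emph{topological edges}. They join branch vertices, and every arc lies in exactly one of them. Since $\operatorname{val}(y)\le3(\operatorname{val}(y)-2)$ at a branch vertex, \eqref{eq:euler} shows that there are at most $3(b_1(\Gamma)-1)$ topological edges.

Cut a path $t$ in $\Gamma$ at all its interior passages through branch vertices. The resulting subpaths are the \emph{legs} of $t$. Each leg is an arc, and every leg other than the first and the last is a full topological edge. If there are at least two legs, the first ends and the last starts at a branch vertex. Two arcs inside the same topological edge correspond to two intervals, so their common edges, if any, form an arc. A closed path $c$ with cyclically reduced label is a cyclic concatenation of full topological edges. We write $c^\infty$ for the periodic bi-infinite path defined by $c$, and ``subpath of $c^{\pm\infty}$'' means subpath of $c^\infty$ or of $(c^{-1})^\infty$.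

\subsection*{Covers}
The map $\tau$ must take the value $A$ on $F(A)$, whose core graph is the rose with one vertex and $k$ loops labeled $a_1,\dots,a_k$. The feature of the rose that survives folding is that every word in $A^{\pm1}$ can be read in it.

\begin{definition}\label{def:cover}
An \emph{$A$-cover} in a graph $\Delta$ is a nonempty connected folded subgraph $C$ with labels in $A^{\pm1}$ such that all $2k$ labels occur on edges of $C$ leaving each vertex of $C$. A subgroup $K$ is \emph{$A$-full} if $\Gamma_K$ contains an $A$-cover. \emph{$B$-covers} and \emph{$B$-full} subgroups are defined in the same way. A \emph{cover} is an $A$-cover or a $B$-cover, and $K$ is \emph{full} if it is $A$-full or $B$-full.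
\end{definition}

An $A$-cover is a finite covering of the rose on $A$, so a conjugate of an $A$-full subgroup contains a subgroup of finite index of $F(A)$. If $\Delta$ is folded, every $A$-labeled edge at a vertex of $C$ belongs to $C$, so a path with label in $A^{\pm1}$ that meets $C$ lies in $C$.

\begin{lemma}\label{lem:covers}
\begin{enumerate}
\item[(a)] If $C$ is a cover in $\Delta$ and $e$ is an arc of $\Delta$ with $|e|\ge2$, then no edge of $e$ lies in $C$, and $C\subseteq\Delta-e$.
\item[(b)] The image of an $A$-cover under a label-preserving map to a folded graph is an $A$-cover.
\item[(c)] If a connected graph $\Delta$ contains an $A$-cover, then $\langle\Delta\rangle$ is $A$-full.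
\item[(d)] A subgroup of rank at most $M$ is not both $A$-full and $B$-full.
\end{enumerate}
Parts (b) and (c) also hold for $B$.
\end{lemma}

\begin{proof}
(a) Vertices of $C$ have valence at least $4$, because $k,m\ge2$, so none of them is interior to $e$. Every edge of $e$ has an endpoint interior to $e$.

(b) The image is connected and folded, and all $2k$ labels occur at each of its vertices.

(c) Fold $\Delta$. By (b) the folded graph contains an $A$-cover, whose valences are at least $2$, so it lies in the core.

(d) An $A$-cover $C$ with $d$ vertices has $dk$ edges, so $b_1(C)=d(k-1)+1\ge k$. Likewise a $B$-cover $C'$ has $b_1(C')\ge m$. They have no common edge, so their cycle spaces are independent in the cycle space of $\Gamma_K$, and $\operatorname{rank}K=b_1(\Gamma_K)\ge k+m$.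
\end{proof}

So we may put $\tau(K)=A$ for $A$-full and $\tau(K)=B$ for $B$-full $K\in\mathcal S$ without conflict. The work lies in the subgroups that are not full.

\section{The case $k=m=2$ by hand}\label{sec:example}

Let $k=m=2$, so $M=3$; let $n\ge2$ be the length of the words, and put $\rho_i=u_ia_i^{-1}$. So that no folding occurs, suppose that $u_1$ begins and ends with $b_1$ and that $u_2$ begins and ends with $b_2$.

Replacing $a_i$ by $\rho_ia_i=u_i$ in the tuple $(a_1,a_2,1)$ leads to $K=\langle u_1,u_2\rangle\in\mathcal S$. The wedge of two circles labeled $u_1$ and $u_2$ is folded, since the four edges leaving the wedge point are labeled $b_1,b_1^{-1},b_2,b_2^{-1}$. So it is $\Gamma_K$, and $\|K\|=2n$. There is no $A$-cover, as no edge has a label in $A$, and no $B$-cover by Lemma~\ref{lem:covers}(a), as every edge lies on an arc of length $n$. Thus $K$ is not full. It is a subgroup of $F(B)$, yet it must have type $A$.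

The type can be read off from the graph. All of the relator $\rho_1$ but its last letter can be read in $\Gamma_K$. Attach a loop labeled $a_1^{-1}$ to complete the relator to a closed path; the new graph represents $\langle K,\rho_1\rangle=\langle u_1,u_2,a_1\rangle$. The closed path traverses the long arc $u_1$ exactly once, and deleting this arc gives $K_1=\langle a_1,u_2\rangle$, with $\langle K_1,\rho_1\rangle=\langle K,\rho_1\rangle$ and $\|K_1\|=n+1$. A short arc has been added and a long one removed; we call this a shortening. One could equally start with $\rho_2$:
\[
\begin{array}{ccccc}
&&\langle u_1,u_2\rangle&&\\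
&\swarrow&&\searrow&\\
\langle a_1,u_2\rangle&&&&\langle u_1,a_2\rangle\\
&\searrow&&\swarrow&\\
&&\langle a_1,a_2\rangle&&
\end{array}
\]
The sizes are $2n$, $n+1$, $n+1$, $2$, and both routes end at $F(A)$. In the rose on $B$ the process does not start: the word $u_1$ can be read there, but if it contains each of $b_1$ and $b_2$, up to sign, at least twice, it traverses no edge only once.

The definition of $\tau$ is now forced: shorten until a full subgroup appears, and record its type. Three things have to be proved. First, every non-full $K\in\mathcal S$ can be shortened (Section~\ref{sec:short}); this is where the words must be generic. Second, different sequences of shortenings give the same type (Lemma~\ref{lem:diamond}); the square above is the model. Third, linked subgroups have the same type even if neither is a shortening of the other. For an example, drop the assumption on $u_1$ and suppose instead that $u_1=\alpha\beta$ with $|\alpha|=|\beta|$, where $\alpha$ begins and ends with $b_1$ and $\beta$ begins and ends with $b_2$. Then $\langle a_1,a_2,\alpha\rangle$ and $\langle a_1,a_2,\beta\rangle$ lie in $\mathcal S$ and have the same size, and each generates $\langle a_1,a_2,\alpha,\beta\rangle$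 together with $\rho_1=\alpha\beta a_1^{-1}$. One long arc has been switched for another. Here both subgroups are $A$-full; the general case is Lemma~\ref{lem:switch}.

The example also shows why a completion remembers $\rho$. We have $\langle b_1,b_2,a_1,\rho_2\rangle=F=\langle a_1,a_2,b_1,v_2b_2^{-1}\rangle$, so the $B$-full subgroup $\langle b_1,b_2,a_1\rangle$ and the $A$-full subgroup $\langle a_1,a_2,b_1\rangle$ have completions with the same group $L=F$, but with different relators.

\section{Generic relators}\label{sec:generic}

We need two properties of the words $v_j$, and the same two for the $u_i$. One is small cancellation: long subwords do not repeat. The other guarantees long arcs: a sizable part of $v_j$ cannot be read in a graph of bounded rank all of whose topological edges are short, unless the graph is an $A$-cover. The second property is generic because the words readable in a graph that is not a cover grow at a rate strictly below $2k-1$, while graphs with short edges are few.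

Put $R=k+m$; this bounds the rank of a completion of an element of $\mathcal S$. An \emph{$A$-graph} is a graph with labels in $A^{\pm1}$. A vertex of a folded $A$-graph is \emph{complete} if it has valence $2k$, and the graph is \emph{incomplete} if some vertex is not complete. A word \emph{can be read from $y$} if it is the label of a path with origin $y$.

\begin{lemma}\label{lem:unreadable}
Let $\Delta$ be a connected folded incomplete $A$-graph with at most $R$ complete vertices, let $y$ be the terminus of an oriented edge labeled $x$, and let $J_A=2kR+2$. Then some reduced word of length $J_A$ in $A^{\pm1}$ with first letter different from $x^{-1}$ cannot be read from $y$.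
\end{lemma}

\begin{proof}
It suffices to find such a word of length at most $J_A$, since it can be extended to a reduced word of length $J_A$. If $y$ is not complete, some label $z$ is missing among the edges leaving $y$. The label $x^{-1}$ is present, so $z\ne x^{-1}$, and the word $z$ works.

Let $y$ be complete. We look for a path from $y$ to an incomplete vertex that does not start with $x^{-1}$. Let $\mathcal E$ be the set of oriented edges $f$ for which there is a path $f_1\cdots f_s$ from $y$ with $f_s=f$, such that the label of $f_1$ is not $x^{-1}$ and $f_1,\dots,f_{s-1}$ end at complete vertices. Then $\mathcal E\ne\emptyset$, and the origin of every element of $\mathcal E$ is complete.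

Suppose some element of $\mathcal E$ ends at an incomplete vertex, and take a shortest path $f_1\cdots f_s$ as above for which $f_s$ does. If $f_i=f_j$ with $i<j<s$, then $f_1\cdots f_if_{j+1}\cdots f_s$ would be shorter, so $f_1,\dots,f_{s-1}$ are distinct oriented edges ending at complete vertices, and $s-1\le2kR$. A label $z$ missing at the terminus of $f_s$ is not the label of $f_s^{-1}$. So the label of $f_1\cdots f_s$ followed by $z$ is a reduced word of length $s+1\le J_A$, and it cannot be read from $y$ because $\Delta$ is folded.

Suppose now that all elements of $\mathcal E$ end at complete vertices. Call $f'$ a successor of $f$, and $f$ a predecessor of $f'$, if $ff'$ is a path. Each $f\in\mathcal E$ has $2k-1$ successors, all in $\mathcal E$, so there are $(2k-1)|\mathcal E|$ pairs (edge, successor) inside $\mathcal E$. Each $f'\in\mathcal E$ has exactly $2k-1$ predecessors in $\Delta$, so the count forces all of them to lie in $\mathcal E$. Let $w$ be the origin of an element of $\mathcal E$. As $2k-1\ge2$, two distinct edges ending at $w$ lie in $\mathcal E$, and every edge leaving $w$ is a successor of one of them. So all edges leaving $w$ lie in $\mathcal E$, and their termini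 are origins of their successors, which lie in $\mathcal E$. The set of origins of elements of $\mathcal E$ is thus closed under adjacency. Since $\Delta$ is connected, every vertex is such an origin and is complete, a contradiction.
\end{proof}

The bound on the number of complete vertices cannot be dropped: a large ball in the Cayley tree of $F(A)$ is incomplete, but all short words can be read from its center.

Put $\beta_A=((2k-1)^{J_A}-1)^{1/J_A}$, so $1\le\beta_A<2k-1$, and define $J_B$ and $\beta_B<2m-1$ with $m$ in place of $k$. Fix $\lambda\in(0,\frac1{3200}]$ so small that
\begin{equation}\label{eq:lambda}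
(2k)^{576R\lambda}\beta_A<2k-1\qquad\text{and}\qquad(2m)^{576R\lambda}\beta_B<2m-1 .
\end{equation}
For words of common length $n$ put
\[N=n+1,\qquad \eta=\lambda N,\qquad \ell=\lceil N/6\rceil .\]
Here $N$ is the length of the relators, and $\eta$ is the unit in which all errors are measured. A \emph{test pair} is a pair $(\Delta,y)$, where $\Delta$ is a connected folded incomplete $A$-graph with at most $R$ complete vertices, obtained from a connected graph with at most $3R$ edges by subdividing each edge into a path of length less than $32\eta$, and $y$ is a vertex of the unsubdivided graph.

\begin{definition}\label{def:generic}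
Let $\mathcal V_m$ be the set of $v\in\mathcal C_{m,A}$ with $\eta\ge3$ such that
\begin{enumerate}
\item[(V1)] every word of length at least $\eta$ has at most one occurrence as a subword in the list $v_1,v_1^{-1},\dots,v_m,v_m^{-1}$;
\item[(V2)] no subword of length $\ell$ of any $v_j^{\pm1}$ can be read from $y$ in $\Delta$ for a test pair $(\Delta,y)$.
\end{enumerate}
Let $\mathcal U_k\subseteq\mathcal C_{k,B}$ be defined in the same way, with $u$ and $B$ in place of $v$ and $A$.
\end{definition}

\begin{lemma}\label{lem:generic}
The sets $\mathcal V_m$ and $\mathcal U_k$ are generic.
\end{lemma}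

\begin{proof}
We treat $\mathcal V_m$; exchanging the alphabets gives $\mathcal U_k$. Let $n$ be large. Choosing letters from left to right, where the last letter must avoid the inverses of its predecessor and of the first letter, we find at least $2k(2k-1)^{n-2}(2k-2)$ cyclically reduced words of length $n$. Since $2k(2k-2)=(2k-1)^2-1\ge\frac89(2k-1)^2$, this is at least $\frac89(2k-1)^n$. Exactly $(2k-1)^{n-p}$ reduced words of length $n$ have a prescribed reduced subword of length $p\ge1$ at a prescribed place, so such words form a proportion at most $\frac98(2k-1)^{-p}$ of the cyclically reduced ones.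

\emph{Condition (V1).} It suffices to consider words of length $p=\lceil\eta\rceil$. Fix two distinct places for subwords of length $p$ in the list; there are at most $(2mn)^2$ choices. We bound the proportion of tuples for which the two subwords agree. If the places lie in $v_i^{\pm1}$ and $v_j^{\pm1}$ with $i\ne j$, fix $v_i$; then a subword of $v_j$ is prescribed, and the proportion is at most $\frac98(2k-1)^{-p}$. If both lie in $v_j$, or both in $v_j^{-1}$, then $v_j$ has two equal blocks at different places, possibly overlapping. Read from left to right, each letter of the later block is determined by an earlier letter, so at most $2k(2k-1)^{n-1-p}$ words occur, a proportion at most $\frac98\cdot\frac{2k}{2k-1}(2k-1)^{-p}\le\frac32(2k-1)^{-p}$. If one place lies in $v_j$ and the other in $v_j^{-1}$, then $v_j$ has two blocks $w$ and $w^{-1}$; let $w$ be the one that does not start later. For disjoint blocks the later one is determined by the earlier one, and the same bound holds. If the blocks share letters, the common part $o$ is a suffix of $w$ and a prefix of $w^{-1}$, and the prefix of $w^{-1}$ of length $|o|$ is $o^{-1}$. So $o=o^{-1}$, which is impossible for a nonempty reduced word.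 Altogether (V1) fails for a proportion at most $\frac32(2mn)^2(2k-1)^{-\lambda N}$, which tends to $0$.

\emph{Condition (V2).} Below, $C_1,C_2,C_3$ depend only on $k$ and $m$. There are finitely many connected graphs with at most $3R$ edges and a chosen vertex, and an edge can be labeled by fewer than $2(2k)^{32\eta}$ words of length less than $32\eta$. Since $\eta=\lambda N\le6\lambda\ell$, there are at most $C_1(2k)^{96R\eta}\le C_1(2k)^{576R\lambda\ell}$ test pairs. Fix one, and cut a word of length $\ell$ readable from $y$ into its first letter, blocks of length $J_A$, and fewer than $J_A$ remaining letters. Once the word is chosen up to the beginning of a block, the vertex reached is determined, there are $(2k-1)^{J_A}$ reduced continuations of length $J_A$, and one of them is unreadable by Lemma~\ref{lem:unreadable}. So there are at most $\beta_A^{J_A}$ choices for each block, and at most $2k(2k-1)^{J_A}\beta_A^{\ell}=C_2\beta_A^\ell$ words of length $\ell$ can be read from $y$. Hence at most $C_1C_2(\gamma(2k-1))^\ell$ words of length $\ell$ are readable in some test pair, where $\gamma=(2k)^{576R\lambda}\beta_A/(2k-1)<1$ by \eqref{eq:lambda}. Summing over these words and over the at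 most $2mn$ places in the list, (V2) fails for a proportion at most $C_3n\gamma^\ell$, which tends to $0$.
\end{proof}

\emph{For the rest of the paper we fix $u\in\mathcal U_k$ and $v\in\mathcal V_m$ with $|u_1|=|v_1|=n$.} Then $\eta\ge3$, $N=\eta/\lambda\ge9600$ and $32\eta\le N/100$. All elements of $\mathcal R^\pm$ are cyclically reduced of length $N$. The words $(v_jb_j^{-1})^{\pm1}$ have \emph{type $A$}: they have $n$ letters in $A^{\pm1}$ and one in $B^{\pm1}$. The words $(u_ia_i^{-1})^{\pm1}$ have \emph{type $B$}. For $r\in\mathcal R^\pm$ let $r^\infty=\cdots rrr\cdots$, with letters indexed by $\mathbb Z$ so that the positions $1,\dots,N$ spell $r$.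

\begin{lemma}\label{lem:overlap}
Let $r,r'\in\mathcal R^\pm$. If a word $w$ with $|w|\ge\eta$ occurs in $r^\infty$ starting at position $p$ and in $r'^\infty$ starting at position $p'$, then $r=r'$ and $p\equiv p'\pmod N$. In particular, if both $w$ and $w^{-1}$ occur in $r^\infty$, then $|w|<\eta$.
\end{lemma}

\begin{proof}
We have $|w|\ge3$. A subword of length $3$ of $r^\infty$ has at least two letters in $A^{\pm1}$ if $r$ has type $A$, and at most one if $r$ has type $B$. So $r$ and $r'$ have the same type, say $A$. If all letters of $w$ lie in $A^{\pm1}$, both occurrences lie inside words of the list in (V1), and (V1) says that they are the same occurrence in the same word. Otherwise $w$ contains a letter of $B^{\pm1}$. This letter occurs in only one element of $\mathcal R^\pm$ of type $A$, exactly once, so it determines $r=r'$ and the position modulo $N$. For the last claim, if $w^{-1}$ occurs in $r^\infty$, then $w$ occurs in $(r^{-1})^\infty$, and $r\ne r^{-1}$.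
\end{proof}

Recall that a set $\mathcal R^*$ of cyclically reduced words, closed under inversion and cyclic permutation, satisfies $C'(\lambda)$ if any common prefix of two distinct elements $r,r'\in\mathcal R^*$ has length less than $\lambda|r|$. By Lemma~\ref{lem:overlap}, the set of cyclic permutations of elements of $\mathcal R^\pm$ satisfies $C'(\lambda)$, and $\lambda<1/6$. Greendlinger's lemma \cite[Theorem V.4.4]{LS} then gives:

\begin{lemma}\label{lem:green}
A nonempty reduced word representing $1$ in $G$ has a subword of length greater than $N-3\eta$ that is a subword of a cyclic permutation of an element of $\mathcal R^\pm$.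
\end{lemma}

In particular $a_1a_2a_1^{-1}a_2^{-1}\ne1$ in $G$, so $G$ is not cyclic, and every subgroup of $F$ that maps onto $G$ has rank at least $2$. Thus $2\le b_1(\Gamma_K)\le M$ for $K\in\mathcal S$, and the language of topological edges and legs applies.

\section{Long arcs and shortenings}\label{sec:short}

A \emph{relator path} is a path $t$ with $0\le|t|\le N-1$, together with an element $r\in\mathcal R^\pm$ and an occurrence of the label of $t$ in $r^\infty$. Its \emph{type} is the type of $r$, and its \emph{complement} is the nonempty word $\delta$ formed by the $N-|t|$ letters that follow the occurrence. By Lemma~\ref{lem:overlap}, $r$ and $\delta$ are determined by $t$ when $|t|\ge\eta$. The inverse $t^{-1}$ is a relator path for $r^{-1}$ with complement $\delta^{-1}$. A relator path of type $A$ is \emph{absorbed} if one of its vertices lies in an $A$-cover, and likewise for type $B$.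

\subsection*{Long relator paths and long arcs}

\begin{lemma}\label{lem:longpath}
For every $K\in\mathcal S$, the graph $\Gamma_K$ contains a relator path of length at least $N-4\eta$.
\end{lemma}

\begin{proof}
Let $y$ be a vertex of $\Gamma_K$ and $K'=\langle\Gamma_K,y\rangle$, so $\pi(K')=G$. For each $x\in A\cup B$ choose a reduced word $w_x\in K'$ with $\pi(w_x)=\pi(x)$. If $w_x=x$ for all $x$, then $K'=F$ has rank $k+m>M$, which is excluded. So for some $x$ the element $w_xx^{-1}$ is nontrivial in $F$ and trivial in $G$. Its reduced form is either the word $w_xx^{-1}$ or $w_x$ without its last letter. By Lemma~\ref{lem:green}, $w_x$ has a subword of length greater than $N-3\eta-1\ge N-4\eta$ that is a subword of a cyclic permutation of an element of $\mathcal R^\pm$. If it has length $N$, drop its last letter. By (F2), $w_x$ is read along a path in $\Gamma_K$, and the subword along a relator path.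
\end{proof}

To shorten we need a long arc that the relator path traverses only once. In a rose there is none, so absorbed paths must be excluded.

\begin{lemma}\label{lem:longarc}
Let $\Gamma$ be a core graph with $2\le b_1(\Gamma)\le R$ and let $t$ be an unabsorbed relator path in $\Gamma$ with $|t|\ge N/2$. Then $t$ has a subpath $e$ that is an arc of $\Gamma$ with $|e|\ge30\eta$, such that $t$ traverses each edge of $e$ exactly once.
\end{lemma}

\begin{proof}
Let $t$ have type $A$; the other case is obtained by exchanging the alphabets. The label of $t$ contains at most one letter of $B^{\pm1}$, so $t$ has a subpath $s$ labeled by a subword of some $v_j^{\pm1}$ with $|s|\ge(N/2-1)/2\ge N/5$.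

\emph{Some leg of $s$ has length at least $32\eta$.} Suppose not, and let $s_0,\dots,s_d$ be the legs of $s$. Each has length less than $N/100$, so $d\ge2$, and $s'=s_1\cdots s_{d-1}$ is a concatenation of full topological edges with $|s'|\ge N/5-N/50=9N/50\ge N/6+1\ge\ell$. Let $\Delta$ be the union of these topological edges and $y$ the origin of $s'$. Then $\Delta$ is a connected folded $A$-graph, made of at most $3(R-1)$ topological edges of length less than $32\eta$, and $y$ is an endpoint of one of them. A vertex through which $s'$ passes has valence at least $2$ in $\Delta$, so only the two ends of $s'$ can be leaves of $\Delta$. If $\Delta$ has $c_0$ complete vertices, \eqref{eq:euler} gives $c_0(2k-2)-2\le2b_1(\Delta)-2\le2R-2$, so $c_0\le R$. Finally $\Delta$ is incomplete, since otherwise it would be an $A$-cover meeting $t$. So $(\Delta,y)$ is a test pair in which a subword of length $\ell$ of $v_j^{\pm1}$ can be read from $y$, contrary to (V2).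

\emph{Removing the second traversals.} A leg of $s$ is contained in a leg of $t$, so $t$ has a leg $e_0$ with $|e_0|\ge32\eta$. Let $\varepsilon$ be the topological edge containing it, and let $q$ be another leg of $t$ inside $\varepsilon$ that shares an edge with $e_0$. The common edges form an arc that $t$ traverses twice. If the directions are opposite, its label and the inverse of its label occur in $r^\infty$. If they agree, its label occurs in $r^\infty$ at two positions that differ by a nonzero amount less than $N$. In both cases Lemma~\ref{lem:overlap} shows that the common arc is shorter than $\eta$. So $q$ is not all of $\varepsilon^{\pm1}$, and it is the first or the last leg of $t$. As $t$ has at least two legs, $q$ contains an end of $\varepsilon$, so the common arc is an initial or a final subpath of $e_0$. Deleting these at most two subpaths from $e_0$ leaves a subpath $e$ with $|e|\ge32\eta-2\eta$, and no leg other than $e_0$ has an edge in $e$.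
\end{proof}

\subsection*{Deleting and attaching arcs}
A \emph{relator cycle} in a connected graph $\Delta$ is a closed path $c$ whose label is a cyclic permutation of an element of $\mathcal R^\pm$. For a visit $y$ of $c$ to a vertex, let $\rho_y$ be the label of $c$ read cyclically from that visit. If $g$ is the label of the part of $c$ from a visit $y$ to a visit $y'$, then $\langle\Delta,y\rangle=g\langle\Delta,y'\rangle g^{-1}$ and $\rho_y=g\rho_{y'}g^{-1}$. So if one of the pairs $(\langle\Delta,y\rangle,\rho_y)$ is a completion of $K$, all of them are, and we say that $(\Delta,c)$ \emph{is a completion of $K$}.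

\begin{lemma}\label{lem:delete}
Let $c$ be a relator cycle in a connected graph $\Delta$ and $e$ an arc of $\Delta$ each of whose edges is traversed exactly once by $c$. Then, cyclically and up to the orientation of $e$, we have $c=ec'$ with $c'$ a path in $\Delta-e$. The graph $\Delta-e$ is connected, $b_1(\Delta-e)=b_1(\Delta)-1$, and $\langle\Delta,y\rangle=\langle\langle\Delta-e,y\rangle,\rho_y\rangle$ for every visit $y$ on $c'$. In particular $(\Delta,c)$ is a completion of $\langle\Delta-e\rangle$.
\end{lemma}

\begin{proof}
The path $c^\infty$ is reduced and the interior vertices of $e$ have valence $2$, so each traversal of an edge of $e$ is part of a traversal of all of $e^{\pm1}$. This gives $c=ec'$, where $c'$ runs in $\Delta-e$ from the terminus of $e$ to its origin $y_0$. A path from a vertex of $\Delta-e$ to $y_0$ stays in $\Delta-e$ until it first reaches an endpoint of $e$, and $c'$ joins the endpoints, so $\Delta-e$ is connected. It has $|e|$ fewer edges and $|e|-1$ fewer vertices than $\Delta$. A spanning tree of $\Delta-e$ together with all edges of $e$ but the last is a spanning tree of $\Delta$, so $\pi_1(\Delta,y_0)$ is generated by $\pi_1(\Delta-e,y_0)$ and $ep$, where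 $p$ is the tree path from the terminus of $e$ to $y_0$. Since $ep=(ec')(c'^{-1}p)$ in $\pi_1(\Delta,y_0)$ and $c'^{-1}p$ is a loop in $\Delta-e$, the generator $ep$ may be replaced by $c$. This is the formula for $y=y_0$. For another visit $y$ on $c'$, conjugate by the label of the part of $c'$ from $y$ to $y_0$, which lies in $\Delta-e$.
\end{proof}

Let $t$ be a relator path with complement $\delta$ in a connected graph $\Gamma$. Let $\Gamma[t]$ be obtained from $\Gamma$ by attaching a new arc labeled $\delta$, also denoted $\delta$, from the terminus of $t$ to its origin, and let $c_t=t\delta$, a relator cycle in $\Gamma[t]$. Note that $\Gamma[t^{-1}]=\Gamma[t]$. Lemma~\ref{lem:delete} with $e=\delta$ gives $b_1(\Gamma[t])=b_1(\Gamma)+1$ and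
\begin{equation}\label{eq:attach}
\langle\Gamma[t],y\rangle=\langle\langle\Gamma,y\rangle,\rho_y\rangle\quad\text{for every visit $y$ on $t$,}
\end{equation}
so $(\Gamma[t],c_t)$ is a completion of $\langle\Gamma\rangle$.

\begin{lemma}\label{lem:swap}
Let $t$ be a relator path in a connected graph $\Gamma$, and let $e$ be a subpath of $t$ that is an arc of $\Gamma$ each of whose edges is traversed exactly once by $t$. Then no endpoint of $t$ is interior to $e$, and $e$ is an arc of $\Gamma[t]$. The graph $\Gamma[t]-e$ is connected with $b_1(\Gamma[t]-e)=b_1(\Gamma)$, and $(\Gamma[t],c_t)$ is a common completion of $\langle\Gamma\rangle$ and $\langle\Gamma[t]-e\rangle$.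
\end{lemma}

\begin{proof}
Suppose the origin of $t$ is interior to $e$. Both edges at that vertex belong to $e$, so the first edge of $t$ is an edge of $e$. As $t$ traverses it only once, this traversal is part of the subpath $e$, so $e$ is an initial subpath of $t$ and the origin of $t$ is the origin of $e$, which is not interior to $e$. The same argument applied to $t^{-1}$ handles the terminus. So attaching $\delta$ does not raise the valence of interior vertices of $e$. The rest follows from Lemma~\ref{lem:delete} and \eqref{eq:attach}.
\end{proof}

\begin{definition}\label{def:shortening}
Let $K\in\mathcal S$. Let $t$ be a relator path in $\Gamma_K$ with $|t|\ge N-7\eta$, and let $e$ be a subpath of $t$ that is an arc of $\Gamma_K$ with $|e|\ge30\eta$, each of whose edges is traversed exactly once by $t$. If $K'=\langle\Gamma_K[t]-e\rangle$, we write $K\to K'$ and call this a \emph{shortening} of $K$ with \emph{data} $(t,e)$; see Figure~\ref{fig:shortening}.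
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\foreach \s in {0,4.2} {
\begin{scope}[xshift=\s cm]
\draw[thick] (110:1) arc (110:200:1);
\draw[thick] (340:1) arc (340:430:1);
\draw[thick,dashed] (70:1) arc (70:110:1);
\draw[gray] (110:1) .. controls (140:1.9) and (170:1.9) .. (200:1);
\draw[gray] (70:1) .. controls (40:1.9) and (10:1.9) .. (340:1);
\foreach \a in {70,110,200,340} \fill (\a:1) circle (1.3pt);
\node at (90:1.25) {$\delta$};
\end{scope}}
\draw[line width=2pt] (200:1) arc (200:340:1);
\node at (270:0.75) {$e$};
\end{tikzpicture}
\caption{A shortening, schematically. Left: the core graph $\Gamma_K$ (solid lines) with the short arc $\delta$ attached (dashed). The relator path $t$ runs counterclockwise along the circle from the left end of $\delta$ to the right end, passing once through the long arc $e$, and $t\delta$ spells a relator. Right: the graph after $e$ is deleted. Outside $e$, the path $t$ may in general traverse edges many times.}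
\label{fig:shortening}
\end{figure}

The relation $K\to K'$ depends only on the conjugacy classes, and the data $(t^{-1},e^{-1})$ define the same shortening as $(t,e)$. The constants have the following origin. Lemma~\ref{lem:longpath} loses $4\eta$, so the arcs exchanged in a switch must be longer, say at least $5\eta$ (Lemma~\ref{lem:switch}). A folding in Lemma~\ref{lem:dichotomy} costs $2\eta$, which gives $7=5+2$. Two shortenings performed at once add at most $14\eta$ edges and remove more than $2\cdot9\eta$, where $9<(30-2)/3$ (Lemma~\ref{lem:diamond}).

\begin{lemma}\label{lem:shortening}
Let $K\in\mathcal S$.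
\begin{enumerate}
\item[(a)] If $K\to K'$, then $K'\in\mathcal S$ and $\|K'\|<\|K\|$.
\item[(b)] If $K\to K'$ and $K$ is $A$-full, then $K'$ is $A$-full; the same holds for $B$.
\item[(c)] If $K$ is not full, it has a shortening.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:swap}, $K\approx K'$, so $\pi(K')=G$, and $\operatorname{rank}K'\le b_1(\Gamma_K)\le M$. Counting edges, $\|K'\|\le\|K\|+|\delta|-|e|\le\|K\|+7\eta-30\eta$.

(b) A cover in $\Gamma_K$ lies in $\Gamma_K[t]-e$ by Lemma~\ref{lem:covers}(a), and Lemma~\ref{lem:covers}(c) applies.

(c) The relator path given by Lemma~\ref{lem:longpath} has length at least $N-4\eta\ge N/2$, and it is unabsorbed since $\Gamma_K$ contains no cover. Lemma~\ref{lem:longarc} provides $e$.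
\end{proof}

\section{Subgroups with a given completion}\label{sec:completion}

Linked subgroups are related only through a common completion $(L,\rho)$, so we have to understand how a subgroup $K$ with $\langle K,\rho\rangle=L$ sits in $L$. The answer depends on how much of the axis of $\rho$ lies in $T_K$. If little does, adding $\rho$ attaches a long arc to $\Gamma_K$ with almost no folding. If much does, the folding may be uncontrolled, but then $K$ can be shortened along $\rho$ itself, which keeps the completion.

In this section $\rho$ is a conjugate of $r\in\mathcal R^\pm$, and $L\le F$ is a finitely generated subgroup with $\rho\in L$ and $\pi(L)=G$. Let $X\subseteq T_L$ be the axis of $\rho$, oriented in the direction of translation, so that its label is $r^\infty$. Let $\Sigma=\Gamma_L$, a core graph with $b_1(\Sigma)\ge2$, and let $c$ be the relator cycle in $\Sigma$ that is the image of a segment $[x,\rho x]$ of $X$. The image of $X$ is $c^\infty$. A topological edge $\varepsilon$ of $\Sigma$ is \emph{removable} if $|\varepsilon|\ge5\eta$ and $c$ traverses it exactly once.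

\begin{lemma}\label{lem:dichotomy}
Let $K\in\mathcal S$ with $\langle K,\rho\rangle=L$. If $T_K\cap X$ contains no segment of length greater than $N-7\eta$, then $K=\langle\Sigma-\varepsilon\rangle$ for a removable topological edge $\varepsilon$ of $\Sigma$.
\end{lemma}

\begin{proof}
\emph{Case 1: $T_K\cap X\ne\emptyset$.} The intersection of two subtrees is connected, so $T_K\cap X=[x,x']$, oriented along $X$, of length at most $N-7\eta$ and possibly $0$. Its image in $\Gamma_K$ is a relator path $s$ from $y$ to $y'$, whose complement $\delta$ is the label of $[x',\rho x]$, and $|\delta|\ge7\eta$. By (F3), $\langle\Gamma_K,y\rangle=x^{-1}Kx$, and $\rho_y$ is the label $x^{-1}\rho x$ of $[x,\rho x]$. So \eqref{eq:attach} gives $\langle\Gamma_K[s],y\rangle=x^{-1}Lx$.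

We fold $\Gamma_K[s]$. The edge of $X$ leaving $x'$ is labeled by the first letter of $\delta$ and is not in $T_K$, so by (F3) no edge of $\Gamma_K$ leaving $y'$ has this label. The edge of $X$ entering $x$ has the same label as the edge entering $\rho x$, namely the last letter of $\delta$, and it is not in $T_K$, so no edge of $\Gamma_K$ entering $y$ has this label. Hence the new arc does not fold with $\Gamma_K$, and $\Gamma_K[s]$ is folded unless $y=y'$ and the first letter of $\delta$ is inverse to the last.

If $\Gamma_K[s]$ is folded, put $\Sigma'=\Gamma_K[s]$ and let $\varepsilon$ be the arc $\delta$. Its endpoints have valence at least $3$ in $\Sigma'$, and $\Sigma'-\varepsilon=\Gamma_K$. Otherwise write $\delta=g\delta'g^{-1}$ with $g$ nonempty and as long as possible. As $\delta$ is reduced, $\delta'$ is nonempty, and it is cyclically reduced by the choice of $g$. Both $g$ and $g^{-1}$ occur in $r^\infty$, so $|g|<\eta$ by Lemma~\ref{lem:overlap}, and $|\delta'|\ge7\eta-2\eta$. Folding the two copies of $g$ yields the graph $\Sigma'$ consisting of $\Gamma_K$, an arc labeled $g$ starting at $y$, and a loop $\varepsilon$ labeled $\delta'$ at its terminus. It is folded: the three labels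 leaving the base point of the loop are distinct because $g\delta'g^{-1}$ is reduced and $\delta'$ is cyclically reduced. Here $\Sigma'-\varepsilon$ is $\Gamma_K$ with a hanging arc.

In both cases $\Sigma'$ is a core graph with $\langle\Sigma',y\rangle=x^{-1}Lx$. By (F4) we may identify it with $\Sigma$ so that $y$ is the image of $x$. Then $c$, read from $y$, is the path with label $x^{-1}\rho x$, which is the image of $s\delta$. It traverses $\varepsilon$ exactly once, $\varepsilon$ is a topological edge with $|\varepsilon|\ge5\eta$, and $\langle\Sigma-\varepsilon\rangle=K$.

\emph{Case 2: $T_K\cap X=\emptyset$.} Let $[z,z']$ be the shortest segment from $T_K$ to $X$. Let $\Sigma'$ consist of $\Gamma_K$, an arc with the label $z^{-1}z'$ of $[z,z']$ starting at the image $y$ of $z$, and a loop $\varepsilon$ at its terminus with the label $z'^{-1}\rho z'$ of $[z',\rho z']$. The first edge of $[z,z']$ is not in $T_K$ and the last is not in $X$, so $\Sigma'$ is folded. It is a core graph, and $\langle\Sigma',y\rangle=\langle z^{-1}Kz,z^{-1}\rho z\rangle=z^{-1}Lz$. Under the identification with $\Sigma$ given by (F4), $y$ is the image of $z$, the base point of the loop is the image of $z'$, and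 the loop is $c$. So $\varepsilon$ is removable, of length $N$, and $\Sigma-\varepsilon$ is $\Gamma_K$ with a hanging arc.
\end{proof}

\begin{lemma}\label{lem:normalform}
Let $K\in\mathcal S$ with $\langle K,\rho\rangle=L$, and let $r$ have type $A$. Then a finite, possibly empty, sequence of shortenings leads from $K$ to a subgroup $K^*\in\mathcal S$ such that:
\begin{enumerate}
\item[(a)] if some vertex of $c$ lies in an $A$-cover of $\Sigma$, then $K^*$ is $A$-full;
\item[(b)] otherwise $K^*=\langle\Sigma-\varepsilon\rangle$ for a removable topological edge $\varepsilon$ of $\Sigma$.
\end{enumerate}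
The same holds with $B$ in place of $A$.
\end{lemma}

\begin{proof}
Suppose $T_K\cap X$ contains a segment of length greater than $N-7\eta$. Take a subsegment of length $\lceil N-7\eta\rceil\le N-1$ with origin $x$, oriented along $X$, and let $t$ be its image in $\Gamma_K$, a relator path for $r$ with origin $y$. If $t$ is unabsorbed, Lemma~\ref{lem:longarc} gives a shortening $K\to K'$ with data $(t,e)$. As in the previous proof, $\langle\Gamma_K[t],y\rangle=x^{-1}Lx$ and $\rho_y=x^{-1}\rho x$. By Lemma~\ref{lem:swap}, $(x^{-1}Lx,x^{-1}\rho x)$ is a completion of $K'$, hence so is $(L,\rho)$. Replacing $K'$ by a conjugate, we have $\langle K',\rho\rangle=L$, and we repeat the procedure with $K'$. The size decreases at each step, so we arrive at $K^*\in\mathcal S$ with $\langle K^*,\rho\rangle=L$ for which one of two things happens: either (1) Lemma~\ref{lem:dichotomy} applies and $K^*=\langle\Sigma-\varepsilon\rangle$ with $\varepsilon$ removable, or (2) the path $t$ in $\Gamma_{K^*}$ is absorbed.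

If (2) occurs, $K^*$ is $A$-full. Moreover the map $\Gamma_{K^*}\to\Sigma$ of (F3) sends the $A$-cover met by $t$ onto an $A$-cover of $\Sigma$, by Lemma~\ref{lem:covers}(b), and sends $t$ to a subpath of $c^\infty$. So the hypothesis of (a) holds. Consequently, if that hypothesis fails, (1) occurs, which proves (b).

Now let a vertex of $c$ lie in an $A$-cover $C$ of $\Sigma$. The cycle $c$ has length $n+1$, so its cyclic subpath of length $n$ labeled $v_j^{\pm1}$ contains all its vertices. This subpath meets $C$, hence lies in $C$. A removable $\varepsilon$ has at least two edges, all traversed by $c$, and only one edge of $c$ has a label in $B^{\pm1}$. So $\varepsilon$ would have an edge in $C$, contrary to Lemma~\ref{lem:covers}(a). Thus $\Sigma$ has no removable topological edge, (1) cannot occur, and (2) gives (a).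
\end{proof}

The point of the lemma is that the alternative depends only on $(\Sigma,c)$, so it is the same for all subgroups with completion $(L,\rho)$.

\section{The type of a subgroup}\label{sec:type}

For $K\in\mathcal S$ let $\tau(K)\subseteq\{A,B\}$ be defined as follows: $A\in\tau(K)$ if a finite, possibly empty, sequence of shortenings leads from $K$ to an $A$-full subgroup, and likewise for $B$. The set $\tau(K)$ depends only on the conjugacy class of $K$.

\begin{lemma}\label{lem:tau}
Let $K\in\mathcal S$.
\begin{enumerate}
\item[(a)] $\tau(K)\ne\emptyset$, and $\tau(K')\subseteq\tau(K)$ if $K\to K'$.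
\item[(b)] If $K$ is $A$-full, then $\tau(K)=\{A\}$; if $K$ is $B$-full, then $\tau(K)=\{B\}$.
\item[(c)] If $K$ is not full, $\tau(K)$ is the union of the sets $\tau(K')$ over all shortenings $K\to K'$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:shortening}(a) and (c), shortening as long as the subgroup is not full ends at a full subgroup, so $\tau(K)\ne\emptyset$. The inclusion in (a) and part (c) are immediate from the definition. In (b), all subgroups reached from an $A$-full subgroup are $A$-full by Lemma~\ref{lem:shortening}(b), hence not $B$-full by Lemma~\ref{lem:covers}(d).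
\end{proof}

We prove the following two statements together by induction on $h\ge0$.
\begin{enumerate}
\item[$\mathrm U(h)$:] $\tau(K)$ has one element for every $K\in\mathcal S$ with $\|K\|<h$.
\item[$\mathrm L(h)$:] $\tau(K_1)=\tau(K_2)$ for all linked $K_1,K_2\in\mathcal S$ with $\|K_1\|,\|K_2\|<h$.
\end{enumerate}
By Lemma~\ref{lem:tau}(a), $\mathrm U(h)$ implies that $\tau(K')=\tau(K)$ whenever $\|K\|<h$ and a sequence of shortenings leads from $K$ to $K'$. The two statements cannot be separated: two shortenings of $K$ are compared through links between smaller subgroups, and linked subgroups are compared by shortening them.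

\subsection*{Two shortenings of one subgroup}

\begin{lemma}\label{lem:diamond}
Assume $\mathrm L(h)$. Let $K\in\mathcal S$ with $\|K\|\le h$, and let $K\to K_1$ and $K\to K_2$ be shortenings. Then $\tau(K_1)=\tau(K_2)$.
\end{lemma}

\begin{proof}
Let $\Gamma=\Gamma_K$, let $(t_i,e_i)$ be the data, $\delta_i$ the complement of $t_i$, and $c_i=c_{t_i}$. We have $\|K_i\|<h$. Either the two relator paths overlap substantially, and then they complete $K$ in the same way, or they barely overlap, and then both shortenings can be carried out together.

\emph{Case 1: some path $q$ with $|q|\ge\eta$ is a subpath of $t_1$ and of $t_2^{\pm1}$.} Inverting the second data if necessary, assume $q$ is a subpath of $t_2$, and let $y$ be its origin. By Lemma~\ref{lem:overlap}, $t_1$ and $t_2$ read the same relator, at the same position modulo $N$ along $q$, so $c_1$ and $c_2$ give the same word $\rho_y$. By \eqref{eq:attach}, $\langle\Gamma[t_1],y\rangle=\langle\langle\Gamma,y\rangle,\rho_y\rangle=\langle\Gamma[t_2],y\rangle$. By Lemma~\ref{lem:swap} this group together with $\rho_y$ is a completion of both $K_1$ and $K_2$, and $\mathrm L(h)$ applies.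

\emph{Case 2: there is no such path.} The arcs $e_1$ and $t_2$ may still share a few edges, so we first shrink $e_1$. The edges common to $e_1$ and a leg of $t_2$ form an arc that is a subpath of $t_1$ and of $t_2^{\pm1}$, hence shorter than $\eta$. A leg that is a full topological edge contains all of $e_1$ or no edge of it, so only the first and the last leg of $t_2$ can share edges with $e_1$. Removing these two arcs from $e_1$ leaves at most three subarcs of total length greater than $28\eta$. The longest, $e_1^\circ$, has $|e_1^\circ|>9\eta$, and $t_2$ traverses none of its edges. Choose $e_2^\circ\subseteq e_2$ in the same way with respect to $t_1$. Then $e_1^\circ$ and $e_2^\circ$ have no common edge, since $e_1^\circ$ is a subpath of $t_1$. No vertex of $t_2$ is interior to $e_1^\circ$, since both edges at such a vertex lie in $e_1^\circ$; likewise no vertex of $t_1$ is interior to $e_2^\circ$. By Lemma~\ref{lem:swap}, no endpoint of $t_i$ is interior to $e_i^\circ$. The graph $\Delta_i=\Gamma[t_i]-e_i^\circ$ is $\Gamma[t_i]-e_i$ with at most two hanging arcs, so it is connected, $b_1(\Delta_i)=b_1(\Gamma)$, and $\langle\Delta_i\rangle=K_i$.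

The path $t_2$ lies in $\Delta_1$, and $e_2^\circ$ is an arc of $\Delta_1$, because its interior vertices keep both their edges and are not endpoints of $\delta_1$. Symmetrically, $t_1$ lies in $\Delta_2$ and $e_1^\circ$ is an arc of $\Delta_2$. Moreover
\[\Delta_1[t_2]-e_2^\circ=\Delta_2[t_1]-e_1^\circ ,\]
both being $\Gamma$ with $\delta_1,\delta_2$ attached and $e_1^\circ,e_2^\circ$ removed. Call this graph $\Delta_0$ and let $K_0=\langle\Delta_0\rangle$. Lemma~\ref{lem:swap}, applied to $(t_2,e_2^\circ)$ in $\Delta_1$ and to $(t_1,e_1^\circ)$ in $\Delta_2$, shows that $\Delta_0$ is connected, $K_1\approx K_0\approx K_2$, and $b_1(\Delta_0)=b_1(\Gamma)\le M$. So $K_0\in\mathcal S$, and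
\[\|K_0\|\le h+|\delta_1|+|\delta_2|-|e_1^\circ|-|e_2^\circ|<h+14\eta-18\eta<h .\]
By $\mathrm L(h)$, $\tau(K_1)=\tau(K_0)=\tau(K_2)$.
\end{proof}

\subsection*{Switching long arcs}
By Lemma~\ref{lem:normalform}, it remains to compare $\langle\Sigma-\varepsilon_1\rangle$ and $\langle\Sigma-\varepsilon_2\rangle$ for two removable topological edges. The cycle $c$ offers no way to make either smaller. The idea is to find another relator path, almost disjoint from $c$, that lies in both core graphs, and to shorten both subgroups with the same data. The results are still linked through $c$, and they are smaller.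

\begin{lemma}\label{lem:switch}
Assume $\mathrm U(h+1)$ and $\mathrm L(h)$. Let $\Sigma$ be a core graph with $b_1(\Sigma)\ge2$, let $c$ be a relator cycle in $\Sigma$, and let $\varepsilon_1,\varepsilon_2$ be distinct topological edges of $\Sigma$, each of length at least $5\eta$ and traversed exactly once by $c$. Suppose $K_i=\langle\Sigma-\varepsilon_i\rangle$ lies in $\mathcal S$ and $\|K_i\|\le h$ for $i=1,2$. Then $\tau(K_1)=\tau(K_2)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:delete}, $\Sigma-\varepsilon_i$ is connected, and $b_1(\Sigma)=\operatorname{rank}K_i+1\le R$ by (F2). Let $\Gamma_i=\Gamma_{K_i}$, the core of $\Sigma-\varepsilon_i$. Removing $\varepsilon_i$ creates a leaf only if $\varepsilon_i$ is a loop at a vertex $p$ of valence $3$. In that case let $\sigma$ be the other topological edge at $p$, oriented from its other endpoint $p'\ne p$ toward $p$. As $p'$ has valence at least $3$ in $\Sigma$, the graph $\Sigma-\varepsilon_i$ is $\Gamma_i$ with the hanging arc $\sigma$ attached at $p'$. In all other cases $\Gamma_i=\Sigma-\varepsilon_i$.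

If $\Sigma$ contains a cover, it lies in $\Sigma-\varepsilon_1$ and in $\Sigma-\varepsilon_2$ by Lemma~\ref{lem:covers}(a). Then $K_1$ and $K_2$ are both $A$-full or both $B$-full, and Lemma~\ref{lem:tau}(b) gives the claim. From now on $\Sigma$ contains no cover. By Lemma~\ref{lem:longpath} there is a relator path $t'$ in $\Gamma_1\subseteq\Sigma-\varepsilon_1$ with $|t'|\ge N-4\eta$.

\emph{Step 1: a common subpath of $t'$ and $c^{\pm\infty}$ has length less than $\eta$.} Let $q$ be a common subpath with $|q|\ge\eta$; replacing $c$ by $c^{-1}$ if necessary, let it be a subpath of $c^\infty$. By Lemma~\ref{lem:overlap}, $t'$ and $c^\infty$ read the same periodic word in the same position along $q$. Since $\Sigma$ is folded, $t'$ follows $c^\infty$ in both directions from $q$, so $t'$ is a subpath of $c^\infty$. Cyclically $c=\varepsilon_1^{\pm1}c'$, and $t'$ has no edge in $\varepsilon_1$, so $t'$ is a subpath of $c'$ and $|t'|\le N-5\eta$. This contradicts $|t'|\ge N-4\eta$.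

\emph{Step 2: $t'$ has a subpath $t$ in $\Gamma_1\cap\Gamma_2$ with $|t|\ge N-6\eta$.} Let $q_0,\dots,q_d$ be the legs of $t'$ in $\Sigma$. A leg inside $\varepsilon_2$ is a subpath of $c^{\pm\infty}$, so by Step 1 it is shorter than $\eta$; it is not a full topological edge, and so it is $q_0$ or $q_d$. If $\Gamma_2=\Sigma-\varepsilon_2$, delete those of $q_0,q_d$ that lie inside $\varepsilon_2$.

Otherwise $\varepsilon_2$ is a loop at $p$, with $\sigma$ as above, and the edges in $\sigma$ must be removed as well. Orient $\varepsilon_2$ so that cyclically $c=\varepsilon_2c''$ with $c''$ a closed path at $p$ in $\Sigma-\varepsilon_2$. It is nontrivial, as $c$ traverses $\varepsilon_1$, so it begins with $\sigma^{-1}$ and ends with $\sigma$. Hence $\sigma\varepsilon_2\sigma^{-1}$ is a subpath of $c^\infty$, and its inverse $\sigma\varepsilon_2^{-1}\sigma^{-1}$ is a subpath of $(c^{-1})^\infty$. By Step 1, a subpath of $t'$ that is a subpath of $\sigma\varepsilon_2^{\pm1}\sigma^{-1}$ is shorter than $\eta$. Let $q_i$ be a leg inside $\sigma$ running toward $p$. Either $i=d$, or $q_i$ ends at $p$ and $q_{i+1}$ lies inside $\varepsilon_2$; then $i+1=d$, and $q_{d-1}q_d$ is a subpath of $\sigma\varepsilon_2^{\pm1}$.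 Let $\omega=q_{d-1}q_d$ in the latter situation; if it does not occur, let $\omega=q_d$ if $q_d$ lies inside $\sigma$ or $\varepsilon_2$, and let $\omega$ be trivial otherwise. Define an initial subpath $\alpha$ of $t'$ by applying the same rule to $t'^{-1}$. A leg inside $\sigma$ running toward $p$ is part of $\omega$, one running away from $p$ is part of $\alpha$, and a leg inside $\varepsilon_2$ is $q_0$ or $q_d$, hence part of $\alpha$ or $\omega$. Since $|\alpha|,|\omega|<\eta$, deleting $\alpha$ and $\omega$ leaves a subpath as required.

\emph{Step 3: simultaneous shortening.} The relator path $t$ is unabsorbed in $\Sigma$ and $b_1(\Sigma)\le R$, so Lemma~\ref{lem:longarc} gives a subpath $e$ of $t$ that is an arc of $\Sigma$ with $|e|\ge30\eta$, each edge being traversed once by $t$. Since $e$ lies in $\Gamma_i$, its interior vertices have valence $2$ there as well, so $e$ is an arc of $\Gamma_i$. As $|t|\ge N-7\eta$, the data $(t,e)$ define shortenings $K_i\to K_i'=\langle\Gamma_i[t]-e\rangle$ for $i=1,2$. Then $\|K_i'\|<h$, and $\tau(K_i)=\tau(K_i')$ by $\mathrm U(h+1)$.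

The cycle $c$ traverses no edge of $e$. Otherwise it would traverse the whole topological edge of $\Sigma$ containing $e$, and $e$ would be a common subpath of $t'$ and $c^{\pm\infty}$ of length at least $30\eta$. Let $\Theta=\Sigma[t]-e$, which is connected by Lemma~\ref{lem:swap} and contains $c$. The interior vertices of $\varepsilon_i$ have valence $2$ in $\Theta$, because $\varepsilon_i$ and $e$ have no common edge and the endpoints of $t$ lie in $\Sigma-\varepsilon_i$. So $\varepsilon_i$ is an arc of $\Theta$ traversed exactly once by $c$, and $(\Theta,c)$ is a completion of $\langle\Theta-\varepsilon_i\rangle$ by Lemma~\ref{lem:delete}. Finally $\Theta-\varepsilon_i$ is $\Gamma_i[t]-e$, possibly with a hanging arc, so $\langle\Theta-\varepsilon_i\rangle=K_i'$. Thus $K_1'\approx K_2'$, and $\mathrm L(h)$ gives $\tau(K_1')=\tau(K_2')$.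
\end{proof}

\subsection*{The induction}

\begin{proof}[Proof of Proposition~\ref{prop:type}]
Take $\mathcal U_k$ and $\mathcal V_m$ as in Definition~\ref{def:generic}; they are generic by Lemma~\ref{lem:generic}. The statements $\mathrm U(0)$ and $\mathrm L(0)$ are empty. Assume $\mathrm U(h)$ and $\mathrm L(h)$.

To prove $\mathrm U(h+1)$, let $K\in\mathcal S$ with $\|K\|\le h$. If $K$ is full, use Lemma~\ref{lem:tau}(b). If not, $\tau(K)$ is the union of the sets $\tau(K')$ with $K\to K'$. These have one element by $\mathrm U(h)$, and they coincide by Lemma~\ref{lem:diamond}.

To prove $\mathrm L(h+1)$, let $K_1,K_2\in\mathcal S$ be linked with $\|K_i\|\le h$. After conjugating each, $\langle K_1,\rho\rangle=\langle K_2,\rho\rangle=L$ for a conjugate $\rho$ of some $r\in\mathcal R^\pm$, and $\pi(L)=G$. By symmetry let $r$ have type $A$. Let $\Sigma$ and $c$ be as in Section~\ref{sec:completion}, and let $K_i^*$ be given by Lemma~\ref{lem:normalform}. Then $\|K_i^*\|\le h$, and $\tau(K_i^*)=\tau(K_i)$ by $\mathrm U(h+1)$. If a vertex of $c$ lies in an $A$-cover of $\Sigma$, both $K_i^*$ are $A$-full and $\tau(K_1^*)=\{A\}=\tau(K_2^*)$. Otherwise $K_i^*=\langle\Sigma-\varepsilon_i\rangle$ with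 $\varepsilon_i$ removable. If $\varepsilon_1=\varepsilon_2$, then $K_1^*$ and $K_2^*$ are conjugate; if not, Lemma~\ref{lem:switch} gives $\tau(K_1^*)=\tau(K_2^*)$.

So $\tau(K)$ has exactly one element for every $K\in\mathcal S$, and this element defines a map $\mathcal S\to\{A,B\}$ that takes equal values on linked subgroups. The core graph of $F(A)$ is the rose on $A$, which is an $A$-cover, so $F(A)$ has type $A$ by Lemma~\ref{lem:tau}(b); in the same way the rose on $B$ is a $B$-cover and $F(B)$ has type $B$.
\end{proof}

By Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:main}.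

\begin{thebibliography}{9}

\bibitem{KW}
Ilya Kapovich and Richard Weidmann, \emph{Nielsen equivalence in small cancellation groups}, arXiv:1011.5862 (2010).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\end{thebibliography}
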